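# Random sparse systems whose expected number of positive zeros exceeds $\kappa(n,V_0)\sqrt{t_1\cdots t_n}$

Throughout, $\log$ is the natural logarithm, $\#$ denotes cardinality, and $H_k=\sum_{d=1}^k\frac1d$.

## 1. Supports, Minkowski sums, tilted covariances

**Definition 1 (random system with given supports).** Let $A_1,\dots,A_n\subseteq\mathbb R^n$ be finite nonempty sets; real exponent vectors are allowed. The random system with supports $A_1,\dots,A_n$ is $f_1(x)=0,\dots,f_n(x)=0$ on the positive orthant $\mathbb R^n_{>0}$, where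
$$f_i(x)=\sum_{a\in A_i}c_i(a)\,x_1^{a_1}\cdots x_n^{a_n}$$
and all coefficients $c_i(a)$ are independent standard Gaussian variables. We write $t_i=\#A_i$ and $T_i=t_i-1$.

**Example.** For $n=1$ and $S=\{0,a\}$ with $a\neq0$, the system is the single equation $c(0)+c(a)x^a=0$ on $x>0$.

**Definition 2 (nondegenerate zeros and their expected number).** A zero is nondegenerate if the Jacobian of the system does not vanish at it. $\mathbb E(A_1,\dots,A_n)$ is the expected number of nondegenerate zeros in $\mathbb R^n_{>0}$ of the random system. For $n=1$ we write $\mathbb E(S)$.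

**Example.** The polynomial $1-2x+x^2$, of support $\{0,1,2\}$, has the degenerate zero $x=1$, which is not counted. The equation $c(0)+c(a)x^a=0$ has exactly one positive zero, a nondegenerate one, if the two coefficients have opposite signs, and none if they have equal signs. So $\mathbb E(\{0,a\})=\frac12$. For $n=2$ and $A_1=A_2=\{0,e_1,e_2\}$ we have two affine equations $c_i(0)+c_i(e_1)x_1+c_i(e_2)x_2=0$. The kernel of the $2\times3$ Gaussian coefficient matrix is almost surely a line, and its law is rotation invariant, so it is spanned by a uniform random unit vector. There is a zero in the orthant exactly when the three coordinates of this vector have the same sign, which has probability $2/8$. Hence $\mathbb E(A_1,A_2)=\frac14$.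

**Definition 3 (Minkowski sum, $V_0$).** Let $P_i=\operatorname{conv}A_i$. The Minkowski sum is $P_1+\dots+P_n=\{y_1+\dots+y_n:y_i\in P_i\}$, and $V_0$ is its number of vertices.

**Example.** If all $P_i$ equal $P$, the sum is $nP$ and $V_0$ is the number of vertices of $P$, however many points of $A$ lie inside. If $P_i$ is a segment on the $i$-th coordinate axis, the sum is a box and $V_0=2^n$. More generally, if the $P_i$ lie in complementary coordinate subspaces, the sum is a product, and the vertices of a product are the tuples of vertices of the factors.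

**Definition 4 (tilted covariance).** For $w\in\mathbb R^n$, let $\Sigma_i(w)$ be the covariance matrix of a random point $a\in A_i$ chosen with probability $\pi_a\propto e^{-2a\cdot w}$. If all the supports are the same set $A$ we write $\Sigma(w)$.

**Example.** For $n=1$, $A=\{0,a\}$, the point $a$ has probability $p=e^{-2aw}/(1+e^{-2aw})$, so
$$\Sigma(w)=a^2p(1-p)=\frac{a^2e^{-2aw}}{(1+e^{-2aw})^2}=\Bigl(\frac{a}{2\cosh(aw)}\Bigr)^2 .$$
Translating $A_i$ does not change $\Sigma_i(w)$: the weights are multiplied by a common constant, and a covariance does not see a shift.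

**Definition 5 (cones of minimizers).** Let $P$ be a polytope of dimension $n$ in $\mathbb R^n$ and $v$ a vertex of $P$. Put $C_v=\{w\in\mathbb R^n: v\cdot w=\min_{y\in P}y\cdot w\}$.

**Example.** For the square $P=[0,1]^2$ and $v=(0,0)$, $C_v$ is the closed first quadrant; the other three vertices give the other quadrants.

We use these textbook facts. The cones $C_v$ are polyhedral, pointed and full-dimensional, they cover $\mathbb R^n$, and their rays are the inner normals of the facets of $P$ through $v$. A pointed polyhedral cone can be triangulated into simplicial cones (cones generated by linearly independent vectors) without introducing new rays.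

From analysis we use the area formula: for smooth $h:\mathbb R^n\to\mathbb R^n$ and measurable $u\ge0$,
$$\int_{\mathbb R^n}|\det Dh(w)|\,u(h(w))\,dw=\int_{\mathbb R^n}u(y)\,\#\{w:h(w)=y\}\,dy .$$
By Sard's theorem the critical values form a null set, so on the right we may count only those $w$ with $\det Dh(w)\ne0$.

From probability: jointly Gaussian vectors that are uncorrelated are independent, and $\mathbb E|N(0,V)|=\sqrt{2V/\pi}$. From linear algebra: the Cauchy–Binet formula.

## 2. The bound $\kappa(n,V_0)\sqrt{t_1\cdots t_n}$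

The following problem comes from Peter Bürgisser, "Real zeros of mixed random fewnomial systems", arXiv:2301.00273 (2023). Three facts are given with it as known.

(i) $\mathbb E(A_1,\dots,A_n)\le(2\pi)^{-n/2}\,V_0\,(t_1-1)\cdots(t_n-1)$.

(ii) For $n=1$ and $\#S=t$, $\mathbb E(S)\le\frac2\pi\sqrt{t-1}$. There are also an absolute constant $c>0$ and supports $S_t\subseteq\mathbb Z$ with $\#S_t=t$ and $\mathbb E(S_t)\ge c\sqrt t$ for all $t\ge2$.

(iii) Placing $S_{t_1},\dots,S_{t_n}$ on the $n$ coordinate axes gives supports with $\mathbb E(A_1,\dots,A_n)=\mathbb E(S_{t_1})\cdots\mathbb E(S_{t_n})\ge c^n\sqrt{t_1\cdots t_n}$.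

By (iii) the growth rate $\sqrt{t_1\cdots t_n}$ does occur, with $V_0=2^n$. Is it the largest possible rate once $n$ and $V_0$ are fixed?

**Conjecture.** There is a function $\kappa:\mathbb N^2\to\mathbb N$ such that for all $n$ and all finite nonempty $A_1,\dots,A_n\subseteq\mathbb R^n$,
$$\mathbb E(A_1,\dots,A_n)\le\kappa(n,V_0)\sqrt{t_1\cdots t_n}.$$
In particular $\mathbb E(A,\dots,A)\le\kappa(n,V_0)\,t^{n/2}$ for $A\subseteq\mathbb R^n$ of cardinality $t$.

We are asked to prove or disprove this. For $n=1$ it holds by (ii). For every $n\ge2$ it is false, and for $n=2$ it already fails with $A_1=A_2$ and $V_0=3$, by a logarithm (Theorem 1). Theorem 2 treats all $n\ge2$. Theorem 3 gives an upper bound showing that for $n=2$, $t_1=t_2=t$, $V_0=3$ the maximal order is exactly $t\log t$.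

## 3. The expected count as an integral of Gaussian determinants

The first task is to replace the random count by an integral over $w=-\log x$ (coordinatewise) in which only the matrices $\Sigma_i(w)$ appear.

**Lemma 1.** We have
$$\mathbb E(A_1,\dots,A_n)=(2\pi)^{-n/2}\int_{\mathbb R^n}\mathbb E\,|\det(X_1,\dots,X_n)|\,dw,$$
where $X_i\sim N(0,\Sigma_i(w))$ are independent.

*Proof.*

**Step 1: isolate one coefficient per equation.** Substitute $x=e^{-w}$ and fix $v_i\in A_i$. Let
$$g_i(w)=e^{v_i\cdot w}f_i(e^{-w})=\xi_i+h_i(w),\qquad \xi_i=c_i(v_i),\quad h_i(w)=\sum_{a\in A_i,\,a\ne v_i}c_i(a)e^{-(a-v_i)\cdot w}.$$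
At a zero, the derivative of $g_i$ is $e^{v_i\cdot w}$ times the derivative of $w\mapsto f_i(e^{-w})$, so the Jacobian matrix of $g$ is that of $f$ multiplied on both sides by invertible diagonal matrices. Thus nondegenerate zeros correspond to points $w$ with $h(w)=-\xi$ and $\det Dh(w)\neq0$.

**Step 2: average over $\xi$.** Let $\varphi$ be the standard Gaussian density on $\mathbb R$. The vector $\xi$ is standard Gaussian and independent of $h$. By the area formula with $u(y)=\prod_i\varphi(y_i)$, and since $\varphi$ is even,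
$$\mathbb E[\#\text{ nondegenerate zeros}\mid h]=\int_{\mathbb R^n}|\det Dh(w)|\prod_i\varphi(h_i(w))\,dw .$$
Taking expectations (Tonelli), it remains to compute $\mathbb E[F(\nabla h)\prod_i\varphi(h_i)]$ for each fixed $w$, where $F=|\det|$ is applied to the vectors $\nabla h_1,\dots,\nabla h_n$.

**Step 3: rewrite this as conditioning on $g=0$.** Given $h$, the quantity
$$\prod_i\frac{\mathbb P(|\xi_i+h_i|<\varepsilon\mid h)}{2\varepsilon}=\prod_i\frac1{2\varepsilon}\int_{-\varepsilon}^{\varepsilon}\varphi(u-h_i)\,du$$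
lies between $0$ and $\varphi(0)^n$ and tends to $\prod_i\varphi(h_i)$ as $\varepsilon\to0$. Since $F(\nabla h)$ is integrable, dominated convergence gives
$$\mathbb E\Bigl[F(\nabla h)\prod_i\varphi(h_i)\Bigr]=\lim_{\varepsilon\to0}\mathbb E\Bigl[F(\nabla h)\prod_i\frac{1_{|g_i|<\varepsilon}}{2\varepsilon}\Bigr].$$

**Step 4: decorrelate $\nabla h$ from $g$.** Let $K_i=1+\operatorname{Var}h_i=\operatorname{Var}g_i$, $\beta_i=\operatorname{Cov}(\nabla h_i,h_i)/K_i$ and $Y_i=\nabla h_i-\beta_ig_i$. Since $\xi_i$ is independent of $h_i$ and $\nabla h_i$, we get $\operatorname{Cov}(Y_i,g_i)=\operatorname{Cov}(\nabla h_i,h_i)-\beta_iK_i=0$. So $Y_i$ is independent of $g_i$, and its covariance is $S_i=\operatorname{Cov}(\nabla h_i)-K_i\beta_i\beta_i^T$. Different indices $i$ are independent, so $Y=(Y_i)$ is independent of $g$. Let $\Psi(u)=\mathbb E\,F(Y_1+\beta_1u_1,\dots,Y_n+\beta_nu_n)$. It is continuous, because $F$ is continuous of polynomial growth. Let $p$ be the density of $g$, also continuous. The expectation on the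 right in Step 3 equals $(2\varepsilon)^{-n}\int_{|u_i|<\varepsilon}\Psi(u)p(u)\,du$, which tends to
$$\Psi(0)p(0)=\mathbb E F(Y)\prod_i(2\pi K_i)^{-1/2}.$$

**Step 5: identify the covariance.** With $b=a-v_i$ running over all $a\in A_i$ (the term $b=0$ accounts for $\xi_i$),
$$K_i=\sum_be^{-2b\cdot w},\qquad \operatorname{Cov}(\nabla h_i,h_i)=-\sum_bb\,e^{-2b\cdot w},\qquad \operatorname{Cov}(\nabla h_i)=\sum_bbb^Te^{-2b\cdot w}.$$
Dividing by $K_i$, we see that $S_i/K_i$ is the second moment matrix of $b$ minus the product of its means, for the weights $e^{-2b\cdot w}/K_i$. Hence $S_i=K_i\Sigma_i(w)$. So $Y_i$ has the law of $\sqrt{K_i}\,X_i$, and $\mathbb EF(Y)=\prod_iK_i^{1/2}\;\mathbb E|\det(X_1,\dots,X_n)|$. The factors $K_i^{\pm1/2}$ cancel and $(2\pi)^{-n/2}$ remains. $\square$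

If $A_1=\dots=A_n=A$, write $X_i=\Sigma^{1/2}G_i$ with $G_i$ independent standard Gaussian vectors and $G=(G_1,\dots,G_n)$. Then $|\det(X_1,\dots,X_n)|=\sqrt{\det\Sigma}\,|\det G|$, so
$$\mathbb E(A,\dots,A)=\gamma_n\int_{\mathbb R^n}\sqrt{\det\Sigma(w)}\,dw,\qquad\gamma_n=(2\pi)^{-n/2}\,\mathbb E|\det G|>0. \tag{1}$$
For $n=1$, $\gamma_1=(2\pi)^{-1/2}(2/\pi)^{1/2}=\frac1\pi$. For $n=2$, given $G_1$, $\det G$ is $\|G_1\|$ times a standard Gaussian, so $\mathbb E|\det G|=\sqrt{\pi/2}\,\sqrt{2/\pi}=1$ and $\gamma_2=\frac1{2\pi}$.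

We also need $\det\Sigma$ as a sum of nonnegative terms, so that lower bounds follow by keeping only some of them:
$$\det\Sigma=\sum_{\{a_0,\dots,a_n\}\subseteq A}\pi_{a_0}\cdots\pi_{a_n}\det(a_1-a_0,\dots,a_n-a_0)^2. \tag{2}$$
Indeed, let $\mu$ be the mean of $a$. Then
$$\sum_a\pi_a\binom1a\binom1a^T=\begin{pmatrix}1&\mu^T\\ \mu&\Sigma+\mu\mu^T\end{pmatrix}$$
has determinant $\det\Sigma$ by the Schur complement of the entry $1$. Cauchy–Binet expands it as the sum over $(n+1)$-subsets of $\prod\pi_{a_k}$ times the square of the determinant of the matrix with columns $\binom1{a_k}$. Subtracting the first column from the others turns that determinant into $\det(a_1-a_0,\dots,a_n-a_0)$.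

## 4. One variable: powers of 8 and the sum $\sum j^{-1/2}$

As a first check of (1), take $S=\{0,a\}$ with $a>0$. By the example after Definition 4, $\mathbb E(S)=\frac1\pi\int_{\mathbb R}\frac{a\,dw}{2\cosh(aw)}=\frac1\pi\cdot\frac\pi2=\frac12$, as before.

Next we produce supports as in the second half of (ii), because the mechanism returns in two variables. Let $S_t=\{0\}\cup\{8^k:1\le k\le T\}$ with $T=t-1\ge1$. Fix $j\le T$ and $w\in[8^{-j},2\cdot8^{-j}]$. Then $8^jw\le2$. For $k<j$ we have $8^kw\le\frac14$, and for $k>j$ we have $8^kw\ge8^{k-j}$. So the terms $0,8,\dots,8^j$ are active at $w$, in the sense that their weights $e^{-2aw}$ are bounded below, and the later terms are negligible. In numbers, $K(w)=\sum_{a\in S_t}e^{-2aw}\le1+j+\sum_{l\ge1}e^{-2\cdot8^l}\le j+2\le3j$. In (2) with $n=1$ keep the $j$ pairs $\{c,8^j\}$ with $c\in\{0,8,\dots,8^{j-1}\}$. Here $\pi_{8^j}\ge e^{-4}/K$, $\pi_c\ge e^{-1/2}/K\ge e^{-1}/K$ and $(8^j-c)^2\ge(\tfrac78)^28^{2j}\ge\frac12 8^{2j}$. Hence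
$$\Sigma(w)\ge j\cdot e^{-5}(3j)^{-2}\cdot\tfrac12\,8^{2j}=\frac{e^{-5}}{18}\cdot\frac{8^{2j}}{j}.$$
The interval has length $8^{-j}$, so it contributes at least $e^{-5/2}/\sqrt{18j}$ to $\int\sqrt\Sigma\,dw$. The intervals are disjoint, and
$$\mathbb E(S_t)\ge\frac{e^{-5/2}}{\pi\sqrt{18}}\sum_{j=1}^Tj^{-1/2}\ge\frac{e^{-5/2}}{\pi\sqrt{18}}\sqrt T\ge\frac{e^{-5/2}}{6\pi}\sqrt t ,$$
since $\sum_{j\le T}j^{-1/2}\ge T\cdot T^{-1/2}$ and $T\ge t/2$.

The accounting is this: a piece of $w$-space with $k$ active terms contributes about $\sqrt{k\cdot k^{-2}}=k^{-1/2}$. There are $k$ choices of $c$, and two probabilities, each about $1/k$. In two variables (2) uses triples. If two of the three points are forced and the third is free among about $k$ active ones, a piece contributes about $\sqrt{k\cdot k^{-3}}=\frac1k$. To beat the conjecture we want many pieces with few active terms.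

## 5. Points on the two axes: a linear lower bound

The natural unmixed version of (iii) puts powers of $8$ on both axes:
$$A=\{0\}\cup\{(8^k,0):1\le k\le N\}\cup\{(0,8^k):1\le k\le N\},\qquad t=2N+1,\quad V_0=3.$$
For $1\le i,j\le N$ take the box $8^{-j}\le w_1\le2\cdot8^{-j}$, $8^{-i}\le w_2\le2\cdot8^{-i}$, of area $8^{-(i+j)}$. As in Section 4, the active points are $0$, the $(8^k,0)$ with $k\le j$ and the $(0,8^k)$ with $k\le i$, and $K(w)\le i+j+2\le2(i+j)$. In (2) keep the triples $\{c,e,f\}$ with $e=(8^j,0)$, $f=(0,8^i)$ and $c$ any other active point. There are $i+j-1\ge\frac12(i+j)$ of them. Their determinants are $8^{i+j}$ for $c=0$, $8^i(8^j-8^k)$ for $c=(8^k,0)$, and $8^j(8^i-8^k)$ for $c=(0,8^k)$. All are at least $\frac78 8^{i+j}$. The probabilities of $c,e,f$ are at least a constant times $1/K$. So $\sqrt{\det\Sigma}\ge\mathrm{const}\cdot8^{i+j}/(i+j)$ on the box, and the box contributes a constant times $\frac1{i+j}$, as predicted.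

Here the attempt stops. The number of boxes with $i+j=D$ is at most $D-1$, so
$$\sum_{i,j=1}^N\frac1{i+j}\le\sum_{D=2}^{2N}\frac{D-1}{D}\le2N .$$
This argument gives a lower bound of order $t$ and nothing more, because boxes with few active terms are rare: $i$ and $j$ must both be small. All the points near the origin are active in every box, and they crowd the sum $K(w)$.

What is needed is an arrangement in which the box with indices $(i,j)$ has about $|j-i|$ active terms. Then there are $N-d$ boxes with $d$ active terms, and the sum becomes $\sum_d\frac{N-d}d\approx N\log N$. This happens when each point is large in one coordinate and small in the other, so that a box can switch off the points on both sides of an interval $i\le k\le j$.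

## 6. Points on a hyperbola: $t\log t$ zeros over a triangle

**Theorem 1 (disproof).** For $N\ge2$ let $p_k=(8^k,8^{-k})\in\mathbb R^2$ and $A=\{0,p_1,\dots,p_N\}$, so $t=\#A=N+1$. Then $P+P$ (with $P=\operatorname{conv}A$) has exactly $V_0=3$ vertices, and
$$\mathbb E(A,A)\ \ge\ \frac1{32\pi e^7}\bigl(N\log N-N+1\bigr).$$
Hence $\mathbb E(A,A)/t\to\infty$ while $n=2$, $V_0=3$ stay fixed. So no value $\kappa(2,3)$ exists, and both assertions of the conjecture fail.

The exponents can be made integers. The change of variable $x_2\mapsto x_2^{8^N}$ is a diffeomorphism of the positive half-line, so it does not change $\mathbb E$, and it multiplies second coordinates by $8^N$. The support becomes a subset of $\mathbb Z_{\ge0}^2$.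

*Proof.* Write $M=8$.

**Step 1: the polygon is a triangle.** The $p_k$ lie on the strictly convex curve $xy=1$, $x>0$. For $1<k<N$, $p_k$ lies below the chord $p_1p_N$, and its slope $M^{-2k}$ is between those of $p_1$ and $p_N$, so it is inside the angle at $0$ spanned by $p_1,p_N$. Hence $p_k$ lies in the triangle $0,p_1,p_N$ and is not a vertex. The triangle is nondegenerate since $\det(p_1,p_N)=M^{1-N}-M^{N-1}\ne0$. So $P$ is this triangle, and $P+P=2P$ has $3$ vertices.

**Step 2: choose the boxes and find the active terms.** For $1\le i<j\le N$ put $d=j-i$ and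
$$Q_{ij}=\{M^{-j}\le w_1\le2M^{-j},\ M^i\le w_2\le2M^i\}.$$
Since $M>2$, boxes for different $(i,j)$ are disjoint. The area of $Q_{ij}$ is $M^{-j}M^i=M^{-d}$. For $w\in Q_{ij}$ we have $p_k\cdot w=M^kw_1+M^{-k}w_2$, and the two summands lie in $[M^{k-j},2M^{k-j}]$ and $[M^{i-k},2M^{i-k}]$. Therefore:

* if $i<k<j$, then $p_k\cdot w\le2M^{k-j}+2M^{i-k}\le4/M\le1$;
* $p_i\cdot w\le2M^{-d}+2\le3$ and $p_j\cdot w\le2+2M^{-d}\le3$;
* if $k>j$, then $p_k\cdot w\ge M^{k-j}$; if $k<i$, then $p_k\cdot w\ge M^{i-k}$.

So the active points are $0,p_i,\dots,p_j$. Since $\sum_{l\ge1}e^{-2\cdot8^l}\le\sum_{l\ge1}e^{-16l}<\frac12$,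
$$K(w)=\sum_{a\in A}e^{-2a\cdot w}\le1+(d+1)+2\sum_{l\ge1}e^{-2\cdot8^l}\le d+3\le4d .$$
Further, $\pi_{p_i},\pi_{p_j}\ge e^{-6}/K$, and $\pi_c\ge e^{-2}/K$ for each of the $d$ points $c\in\{0\}\cup\{p_k:i<k<j\}$.

**Step 3: bound the determinants from below.** The $d$ triples $\{c,p_i,p_j\}$ must all span large triangles. Let $s(l)=M^l-M^{-l}$. For $k<l$,
$$\det(p_k,p_l)=M^{k-l}-M^{l-k}=-s(l-k).$$
For $c=0$ the determinant in (2) has absolute value $s(d)\ge\frac12M^d$. For $c=p_k$ with $i<k<j$, bilinearity gives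
$$\det(p_i-c,p_j-c)=\det(p_i,p_j)-\det(p_i,c)-\det(c,p_j)=-s(d)+s(k-i)+s(j-k).$$
Since $k-i$ and $j-k$ are at most $d-1$, and $M^{-d}\le M^{d-1}$,
$$|\det(p_i-c,p_j-c)|\ge s(d)-s(k-i)-s(j-k)\ge M^d-M^{-d}-2M^{d-1}\ge M^d\bigl(1-\tfrac3M\bigr)\ge\tfrac12M^d. \tag{3}$$

**Step 4: sum over boxes.** Keeping only these $d$ triples in (2), for $w\in Q_{ij}$,
$$\det\Sigma(w)\ge d\cdot e^{-14}(4d)^{-3}\cdot\tfrac14M^{2d}=\frac{e^{-14}M^{2d}}{256\,d^2},\qquad\sqrt{\det\Sigma(w)}\ge\frac{M^d}{16e^7d}.$$
The area $M^{-d}$ cancels $M^d$. There are $N-d$ pairs with $j-i=d$, so (1) with $\gamma_2=\frac1{2\pi}$ gives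
$$\mathbb E(A,A)\ge\frac1{2\pi}\sum_{i<j}\frac1{16e^7(j-i)}=\frac1{32\pi e^7}\sum_{d=1}^{N-1}\frac{N-d}d=\frac{NH_{N-1}-(N-1)}{32\pi e^7}\ge\frac{N\log N-N+1}{32\pi e^7},$$
because $H_{N-1}\ge\int_1^N\frac{dx}x=\log N$.

**Step 5: conclude.** Since $t=N+1$, $\mathbb E(A,A)/t\to\infty$. A value $\kappa(2,3)$ would force $\mathbb E(A,A)\le\kappa(2,3)\,t$ for all $N$, which is impossible. As $A_1=A_2=A$, both the mixed and the unmixed assertion fail. $\blacksquare$

## 7. Products and simplices: every $n\ge2$

**Theorem 2.** (a) There is an absolute $c'>0$ such that for all $n\ge2$, $t\ge3$ there are $A_1,\dots,A_n$ of cardinality $t$ with $V_0=3^{\lfloor n/2\rfloor}2^{\,n-2\lfloor n/2\rfloor}$ and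
$$\mathbb E(A_1,\dots,A_n)\ge c'^{\,n}\sqrt{t_1\cdots t_n}\,(\log t)^{\lfloor n/2\rfloor}.$$
(b) For every even $n=2m$ there are $c_n>0$ and sets $A\subset\mathbb R^n$ of arbitrarily large cardinality $t$, with $\operatorname{conv}A$ a simplex ($V_0=n+1$), such that $\mathbb E(A,\dots,A)\ge c_n\,t^{n/2}\log t$.

*Proof of (a).*

**Step 1: a uniform form of Theorem 1.** For $N\ge2$ we have $N\log N-N+1>0$, and the ratio of this to $(N+1)\log(N+1)$ tends to $1$. So the ratio is bounded below by a positive constant, and there is an absolute $c_1>0$ with $\mathbb E(A,A)\ge c_1t\log t$ for all $t\ge3$, where $A$ is the set of Theorem 1 with $N=t-1$.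

**Step 2: take products.** Let $m=\lfloor n/2\rfloor$. For $1\le l\le m$ let $A_{2l-1}=A_{2l}$ be a copy of $A$ in the coordinates $(2l-1,2l)$, with the other coordinates $0$. If $n$ is odd, let $A_n$ be $S_t$ (Section 4) in the last coordinate. The system splits into independent subsystems in disjoint groups of variables. Its zero set is a product, and its Jacobian determinant is the product of the block Jacobians. So the number of nondegenerate zeros is the product of the numbers for the subsystems, and by independence its expectation is the product of the expectations: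
$$\mathbb E(A_1,\dots,A_n)\ge(c_1t\log t)^m(c\sqrt t)^{n-2m}\ge c'^{\,n}\,t^{n/2}(\log t)^m,\qquad c'=\min(\sqrt{c_1},c).$$
The Minkowski sum is a product of $m$ triangles and, for odd $n$, one segment, so it has $3^m2^{n-2m}$ vertices. $\blacksquare$

Since $V_0$ depends only on $n$ here, letting $t\to\infty$ shows that the conjecture fails for every $n\ge2$. Moreover, any correct bound of the form $\kappa(n,V_0)\sqrt{t_1\cdots t_n}\,(\log\max_it_i)^s$ must have $s\ge\lfloor n/2\rfloor$.

*Proof of (b).* We put $m$ hyperbola sets into one support and repeat the count.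

**Step 1: the support.** Let $\iota_l:\mathbb R^2\to(\mathbb R^2)^m$ be the $l$-th inclusion, let $N\ge2m$, and let
$$A=\{0\}\cup\{\iota_l(p_k):1\le l\le m,\ 1\le k\le N\},\qquad t=mN+1.$$
Each $\iota_l(p_k)$ lies in the triangle $0,\iota_l(p_1),\iota_l(p_N)$ by Step 1 of Theorem 1. The $2m$ vectors $\iota_l(p_1),\iota_l(p_N)$ are linearly independent. So $\operatorname{conv}A$ is the simplex with vertices $0,\iota_l(p_1),\iota_l(p_N)$, and $V_0=n+1$.

**Step 2: boxes and active terms.** For pairs $i_l<j_l$ ($l=1,\dots,m$) put $d_l=j_l-i_l$ and $D=\sum_ld_l\ge m$, and let $w\in\prod_lQ_{i_lj_l}$. These product boxes are pairwise disjoint, with volume $\prod_lM^{-d_l}$. By Step 2 of Theorem 1 in each block, $K(w)\le1+\sum_l(d_l+1)+m=1+D+2m\le1+3D\le4D$. The points $\iota_l(p_{i_l}),\iota_l(p_{j_l})$ have probability at least $e^{-6}/K$. The point $0$ and the points $\iota_l(p_k)$ with $i_l<k<j_l$ have probability at least $e^{-2}/K$.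

**Step 3: determinants.** In (2) keep the subsets $\{c\}\cup\{\iota_l(p_{i_l}),\iota_l(p_{j_l})\}_{l\le m}$, where $c=0$ or $c=\iota_l(p_k)$ for some $l$ and $i_l<k<j_l$. The number of choices of $c$ is
$$1+\sum_l(d_l-1)=D-m+1\ge\frac Dm,\qquad\text{since } D-m+1-\frac Dm=(m-1)\Bigl(\frac Dm-1\Bigr)\ge0 .$$
For $c=0$ the determinant is $\prod_l\det(p_{i_l},p_{j_l})$ up to sign. Let $c=\iota_l(p_k)$. The two difference vectors coming from block $l$ have nonzero coordinates only in block $l$. Those coming from a block $l'\ne l$ have $p_{i_{l'}}$ or $p_{j_{l'}}$ in block $l'$ and $-p_k$ in block $l$. So the matrix is block triangular, and the determinant has absolute value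
$$|\det(p_{i_l}-p_k,p_{j_l}-p_k)|\prod_{l'\ne l}|\det(p_{i_{l'}},p_{j_{l'}})|.$$
By (3) and $s(d)\ge\frac12M^d$, in all cases it is at least $\prod_l\frac12M^{d_l}$. Hence
$$\det\Sigma\ge\frac Dm\,e^{-6n-2}(4D)^{-(n+1)}4^{-m}\prod_lM^{2d_l},\qquad\sqrt{\det\Sigma}\ge c_n'\,D^{-m}\prod_lM^{d_l},$$
with $c_n'>0$ depending only on $n$, since $D\cdot D^{-(n+1)}=D^{-2m}$.

**Step 4: sum.** The number of $(d_1,\dots,d_m)\in\mathbb Z_{\ge1}^m$ with sum $D$ is $\binom{D-1}{m-1}=\frac mD\binom Dm\ge\frac mD\bigl(\frac Dm\bigr)^m=\bigl(\frac Dm\bigr)^{m-1}$. For given $d_l\le N-1$ there are $\prod_l(N-d_l)$ choices of the pairs. Keep only $D\le N/2$, so that each $N-d_l\ge N/2$. By (1),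
$$\mathbb E(A,\dots,A)\ge\gamma_nc_n'\sum_{\substack{d_1,\dots,d_m\ge1\\ D\le N/2}}\frac{\prod_l(N-d_l)}{D^m}\ge\gamma_nc_n'\Bigl(\frac N2\Bigr)^m\sum_{D=m}^{\lfloor N/2\rfloor}\frac{(D/m)^{m-1}}{D^m}=\gamma_nc_n'\Bigl(\frac N2\Bigr)^mm^{1-m}\sum_{D=m}^{\lfloor N/2\rfloor}\frac1D .$$
The last sum is at least $\log\frac{\lfloor N/2\rfloor+1}m\ge\log\frac N{2m}\ge\frac12\log N$ once $N\ge4m^2$. As $N=(t-1)/m$ with $m$ fixed, $N^m\log N$ is at least a positive constant times $t^m\log t$ for large $N$. This gives $\mathbb E(A,\dots,A)\ge c_n\,t^{n/2}\log t$ for all large $N$. $\blacksquare$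

## 8. An upper bound: where Fubini fails, and a substitute in one variable

**Theorem 3.** Let $C_0=\frac e2+\frac e{\log2}$. For $n=2$,
$$\mathbb E(A_1,A_2)\le\tfrac{2C_0}{\pi^2}\,V_0\sqrt{T_1T_2\,\log t_1\log t_2},\qquad\tfrac{2C_0}{\pi^2}<1.08 .$$
For every $n\ge2$ and every pair $r\ne s$ in $\{1,\dots,n\}$,
$$\mathbb E(A_1,\dots,A_n)\le\frac{n!\,C_0}{\pi^n}\,\tau(n,V_0)\,\sqrt{T_rT_s\log t_r\log t_s}\prod_{l\ne r,s}T_l ,$$
where $\tau(2,V_0)=V_0$ and $\tau(n,V_0)=V_0\binom{\binom{V_0}n}n$ for $n\ge3$.

With Theorem 1 this shows that for $n=2$, $t_1=t_2=t$, $V_0=3$ the maximal order of $\mathbb E$ is $\Theta(t\log t)$, for both mixed and unmixed systems. For $n=2$ the conjectured inequality becomes true, linearly in $V_0$, after inserting $\sqrt{\log t_1\log t_2}$, and when $t_1=t_2$ this factor is necessary up to a constant. These notes do not determine the optimal order for $n\ge3$, nor whether the inequality $\mathbb E(A,\dots,A)\le\kappa\,t^{n/2}$ fails for odd $n\ge3$.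

Section 9 reduces the theorem to bounding integrals $\int\prod_i\sqrt{V_i}\,d\omega$ over $\mathbb R^n_{\ge0}$, where $V_i$ is the variance of one coordinate $b_{\sigma(i)}$ of a point $b\in B_i\subset\mathbb R^n_{\ge0}$ chosen with weights $\propto e^{-2b\cdot\omega}$, and $\sigma$ is a permutation. If $V_i$ depended only on $\omega_{\sigma(i)}$, Fubini would split this into $n$ one-variable integrals. That is the situation of (iii). In general it does not: the other coordinates of $\omega$ enter the weights of $b$, so each $V_i$ depends on all of $\omega$.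

One can try to remove the dependence by a bound $\sqrt{V_2}\le\rho_2(\omega_{\sigma(2)})$ with $\int\rho_2\le T_2$. For $n=2$ this yields $T_2$ times $\sup\int\sqrt{V_1}\,d\omega_{\sigma(1)}$, where the supremum is over the other coordinate. Lemma 2 below and Cauchy–Schwarz bound the latter integral by $\bigl(\int V_1/\rho_1\bigr)^{1/2}\bigl(\int\rho_1\bigr)^{1/2}\le\sqrt{C_0T_1\log t_1}$. The result has order $t^{3/2}\sqrt{\log t}$ for $t_1=t_2=t$, which is too large: one of the two factors has paid the full price $T_2$.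

The remedy is to let each factor pay half, by distributing $\rho_1$ and $\rho_2$ crosswise in a Cauchy–Schwarz inequality. For this we need to control $\int V/\rho$ in one variable.

**Lemma 2.** Let $b_0=0$, $c_0=1$, and $b_k\ge0$, $c_k\in(0,1]$ for $k=1,\dots,t-1$. For $\omega>0$ let $K(\omega)=\sum_kc_ke^{-2b_k\omega}$, $\pi_k=c_ke^{-2b_k\omega}/K(\omega)$, let $V(\omega)$ be the variance of $b_k$ under $\pi$, and let $\rho(\omega)=\sum_kb_ke^{-b_k\omega}$. Then

(a) $V\le\rho^2$;

(b) $\int_0^\infty\rho\,d\omega\le t-1$;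

(c) if some $b_k>0$, then $\int_0^\infty\frac V\rho\,d\omega\le C_0\log t$.

The function $\rho$ does not involve the $c_k$, and the bound in (c) is uniform in them.

**Example.** For $t=2$, $b_1=b>0$, $c_1=1$: here $V=b^2e^{-2b\omega}/(1+e^{-2b\omega})^2$ and $\rho=be^{-b\omega}$. So $V\le\rho^2$, $\int\rho=1$, and $\int_0^\infty V/\rho\,d\omega\le\int_0^\infty be^{-b\omega}\,d\omega=1\le C_0\log2$, the last inequality because $C_0\log2\ge e$.

*Proof of (a) and (b).* Let $q=\sum_k\pi_kb_k^2\ge V$. Since $K\ge c_0=1$ and $c_k\le1$, $q\le\sum_kb_k^2e^{-2b_k\omega}\le\rho^2$; in the last step the cross terms of the square are nonnegative. For (b), each $k$ with $b_k>0$ contributes exactly $1$ to the integral, and there are at most $t-1$ of these.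

*Proof of (c).* Since $V\le q$, we bound $\int q/\rho$. Note $\rho>0$. Split $q=q_{\rm near}+q_{\rm far}$ according to $b_k\omega\le1$ or $b_k\omega>1$.

**Step 1: the near part is a logarithmic derivative.** Let $\beta=\max\{b_k:b_k\omega\le1\}$ and $m(\omega)=\sum_k\pi_kb_k=-\frac12(\log K)'(\omega)$. Then $q_{\rm near}\le\beta m$. If $\beta=0$, then $q_{\rm near}=0$. If $\beta>0$, then $\rho\ge\beta e^{-\beta\omega}\ge\beta/e$. In both cases $q_{\rm near}/\rho\le e\,m$. Hence
$$\int_0^\infty\frac{q_{\rm near}}\rho\,d\omega\le\frac e2\log\frac{K(0)}{K(\infty)}\le\frac e2\log t,$$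
because $K(0)=\sum_kc_k\le t$ and $K(\infty)=\sum_{b_k=0}c_k\ge c_0=1$.

**Step 2: reduce the far part to a single term.** A ratio of sums of positive terms is at most the largest ratio of corresponding terms. So
$$\frac{q_{\rm far}}\rho\le\frac1{K(\omega)}\cdot\frac{\sum_{b_k\omega>1}b_k^2c_ke^{-2b_k\omega}}{\sum_{b_k\omega>1}b_ke^{-b_k\omega}}\le\frac1{K(\omega)}\max_{b_k\omega>1}b_kc_ke^{-b_k\omega},$$
read as $0$ if there are no far terms.

**Step 3: pay for $c_k$ by the growth of a counting function.** Let $L(x)=\sum_{b_k\le x}c_k$ for $x\ge0$; it takes values in $[1,t]$. The terms with $b_k\le1/\omega$ give $K(\omega)\ge e^{-2}L(1/\omega)$. For a far index $k$, $L(b_k)\ge L(1/\omega)+c_k$ and $0\le c_k/L(1/\omega)\le1$. By concavity $\log(1+x)\ge x\log2$ on $[0,1]$. Therefore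
$$\frac{c_k}{L(1/\omega)}\le\frac1{\log2}\log\frac{L(b_k)}{L(1/\omega)}=\frac1{\log2}\sum_{l:\,1/\omega<y_l\le b_k}\lambda_l,$$
where $y_1<y_2<\cdots$ are the distinct positive values of the $b_k$ and $\lambda_l\ge0$ is the jump of $\log L$ at $y_l$. Since $L$ runs from at least $1$ to at most $t$, $\sum_l\lambda_l\le\log t$.

**Step 4: integrate.** The function $u\mapsto ue^{-u\omega}$ decreases on $[1/\omega,\infty)$, so $b_ke^{-b_k\omega}\le y_le^{-y_l\omega}$ whenever $1/\omega<y_l\le b_k$. Combining with Steps 2 and 3,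
$$\frac{q_{\rm far}}\rho\le e^2\max_{b_k\omega>1}\frac{c_k}{L(1/\omega)}\,b_ke^{-b_k\omega}\le\frac{e^2}{\log2}\sum_{l:\,y_l>1/\omega}\lambda_l\,y_le^{-y_l\omega}.$$
Since $\int_{1/y}^\infty ye^{-y\omega}\,d\omega=e^{-1}$ for $y>0$,
$$\int_0^\infty\frac{q_{\rm far}}\rho\,d\omega\le\frac{e^2}{\log2}\sum_l\lambda_l\,e^{-1}\le\frac e{\log2}\log t .$$
Adding Step 1 gives $C_0\log t$. $\square$

## 9. Crosswise Cauchy–Schwarz on the cones of $P_1+\dots+P_n$

*Proof of Theorem 3.* Let $P=P_1+\dots+P_n$.

**Step 1: dispose of degenerate $P$.** If $\dim P<n$, some $u\neq0$ is orthogonal to all differences $a-a'$ with $a,a'\in A_i$, for all $i$. Then $u^T\Sigma_iu=0$, so all $X_i$ are orthogonal to $u$ almost surely and the determinant vanishes. By Lemma 1, $\mathbb E=0$. From now on $\dim P=n$.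

**Step 2: cut $\mathbb R^n$ into simplicial cones where exponents become nonnegative.** Consider the cones $C_v$ of Definition 5. Write a vertex of $P$ as $v=\sum_iv_i$ with $v_i\in P_i$. For $w$ in the interior of $C_v$, $v$ is the only minimizer on $P$. The set of minimizers on $P$ is the sum of the sets of minimizers on the $P_i$, so each $P_i$ has a single minimizer, a vertex, and it must be $v_i$. In particular $v_i\in A_i$. For any $w\in C_v$,
$$\sum_iv_i\cdot w=v\cdot w=\min_{y\in P}y\cdot w=\sum_i\min_{y\in P_i}y\cdot w$$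
forces each $v_i$ to minimize $y\mapsto y\cdot w$ on $P_i$. Hence $(a-v_i)\cdot w\ge0$ for all $a\in A_i$ and $w\in C_v$.

Triangulate each $C_v$ into simplicial cones without new rays. The rays correspond to facets of $P$. Each facet contains $n$ affinely independent vertices of $P$, and these determine it, so there are at most $\binom{V_0}n$ facets. A simplicial cone is determined by its $n$ rays, so each $C_v$ is cut into at most $\binom{\binom{V_0}n}n$ cones, and there are at most $\tau(n,V_0)$ in total. For $n=2$ each $C_v$ is already simplicial, so there are $V_0$. The cones cover $\mathbb R^n$, so it suffices to bound the integral of Lemma 1 over each of them and add.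

**Step 3: linear coordinates on one cone.** Let the cone be generated by $u_1,\dots,u_n$, let $U$ be the matrix with these columns, and write $w=U\omega$ with $\omega\in\mathbb R^n_{\ge0}$. Replace $a\in A_i$ by $b=U^T(a-v_i)=(u_j\cdot(a-v_i))_j$. By Step 2, $b\in\mathbb R^n_{\ge0}$. This gives a set $B_i$ with $0\in B_i$ and $\#B_i=t_i$. Since $a\cdot w=v_i\cdot w+b\cdot\omega$, the weights become proportional to $e^{-2b\cdot\omega}$. The vectors $X_i$ are replaced by $U^TX_i$, which multiplies the determinant by $|\det U|$, and $dw=|\det U|\,d\omega$. So $\mathbb E|\det(X_1,\dots,X_n)|\,dw$ becomes the same expression for $B_1,\dots,B_n$ in the variable $\omega$.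

**Step 4: expand the determinant.** Let $V_{ij}(\omega)$ be the variance of $b_j$ for $b\in B_i$ under these weights. By independence of the $X_i$,
$$\mathbb E|\det(X_1,\dots,X_n)|\le\sum_{\sigma\in S_n}\prod_i\mathbb E|X_{i,\sigma(i)}|=(2/\pi)^{n/2}\sum_\sigma\prod_i\sqrt{V_{i,\sigma(i)}} .$$

**Step 5: distribute the factors crosswise.** Fix $\sigma$, and write $V_i=V_{i,\sigma(i)}$, $\omega_{(i)}=\omega_{\sigma(i)}$ and
$$\rho_i(\omega_{(i)})=\sum_{b\in B_i}b_{\sigma(i)}e^{-b_{\sigma(i)}\omega_{(i)}} .$$
Fix all coordinates other than $\omega_{(i)}$. Then Lemma 2 applies in the variable $\omega_{(i)}$ to the numbers $b_{\sigma(i)}$ with $c_b=\exp\bigl(-2\sum_{j\ne\sigma(i)}b_j\omega_j\bigr)\in(0,1]$, and $c_b=1$ for $b=0$. The other coordinates enter only through the $c_b$, so $\rho_i$ depends on $\omega_{(i)}$ alone.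

If some $\rho_i\equiv0$, then all its $b_{\sigma(i)}$ are $0$, so $V_i\equiv0$ and $\int\prod_i\sqrt{V_i}\,d\omega=0$. (This includes the case $t_i=1$.) Otherwise all $\rho_i>0$. Use $\sqrt{V_l}\le\rho_l$ (Lemma 2(a)) for $l\ne r,s$, and Cauchy–Schwarz for the other two factors:
$$\int\prod_i\sqrt{V_i}\,d\omega\le\int\sqrt{\tfrac{V_r}{\rho_r}\rho_s}\,\sqrt{\tfrac{V_s}{\rho_s}\rho_r}\prod_{l\ne r,s}\rho_l\,d\omega\le\Bigl(\int\tfrac{V_r}{\rho_r}\rho_s\prod_{l\ne r,s}\rho_l\,d\omega\Bigr)^{1/2}\Bigl(\int\tfrac{V_s}{\rho_s}\rho_r\prod_{l\ne r,s}\rho_l\,d\omega\Bigr)^{1/2}.$$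
In the first integral only $V_r/\rho_r$ involves $\omega_{(r)}$. Integrate first over $\omega_{(r)}$: by Lemma 2(c), uniformly in the other coordinates, this gives at most $C_0\log t_r$. What remains is $\rho_s\prod_{l\ne r,s}\rho_l$, a product of functions of separate variables, with integral at most $T_s\prod_{l\ne r,s}T_l$ by Lemma 2(b). The second integral is treated in the same way, with $r$ and $s$ exchanged. Hence
$$\int_{\mathbb R^n_{\ge0}}\prod_i\sqrt{V_i}\,d\omega\le C_0\sqrt{T_rT_s\log t_r\log t_s}\prod_{l\ne r,s}T_l .$$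

**Step 6: collect constants.** Sum over the $n!$ permutations and at most $\tau(n,V_0)$ cones. Since $(2\pi)^{-n/2}(2/\pi)^{n/2}=\pi^{-n}$, Lemma 1 gives the general bound. For $n=2$ we take $\{r,s\}=\{1,2\}$, the product over $l$ is empty, $\tau(2,V_0)=V_0$, and the constant is $2C_0/\pi^2\approx1.0701<1.08$. $\blacksquare$
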